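\title{The Lipschitz-free spaces over $\mathbb{R}\times\mathbb{Z}$ and $\mathbb{R}^2$ are not isomorphic}

\begin{abstract}
We prove that the Lipschitz-free space $\mathcal F(\mathbb R^2)$ is not isomorphic to a subspace of $\mathcal F(\mathbb R\times\mathbb Z)$, although $\mathcal F(\mathbb R\times\mathbb Z)$ is complemented in $\mathcal F(\mathbb R^2)$. The space $\mathcal F(\mathbb R\times\mathbb Z)$ embeds into an $\ell_1$-sum of spaces each of which embeds into $L_1$, and a weakly compact set in such a sum is seen, up to a small error, by a single operator into $L_1$. In $\mathcal F(\mathbb R^2)$ we construct a relatively weakly compact family of oscillating vectors that no operator into $L_1$ can bound from below; this follows from the planar Sobolev inequality and Parseval's identity. The same method applies to subsets of $\mathbb R^d$ of positive measure and to the spaces $\mathcal F(\mathbb R^a\times\mathbb Z^b)$.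
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a metric space with a basepoint $0_M$. The Lipschitz functions $f\colon M\to\mathbb R$ with $f(0_M)=0$ form a Banach space $\mathrm{Lip}_0(M)$, whose norm $\|f\|$ is the Lipschitz constant. Each $x\in M$ defines an evaluation functional $\delta(x)=\delta_M(x)\in\mathrm{Lip}_0(M)^*$, $\langle\delta(x),f\rangle=f(x)$, and the \emph{Lipschitz-free space} over $M$ is
\[
\mathcal F(M)=\overline{\operatorname{span}}\,\{\delta(x):x\in M\}\subset \mathrm{Lip}_0(M)^*,
\]
the closure being taken in norm. Its isometry class does not depend on the basepoint. The map $\delta$ embeds $M$ isometrically into $\mathcal F(M)$, and Lipschitz maps from $M$ into a Banach space correspond to bounded operators on $\mathcal F(M)$. Bi-Lipschitz equivalent spaces therefore have isomorphic free spaces, and one asks how much of $M$ the isomorphism class of $\mathcal F(M)$ remembers. It does forget something: $\mathcal F(I)=L_1(I)$ for an interval $I$ (Example~\ref{ex:line}), and a change of variables identifies $L_1[0,1]$ with $L_1(\mathbb R)$,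 while $[0,1]$ is bounded and $\mathbb R$ is not.

All subsets of $\mathbb R^d$ carry the Euclidean metric. The set $\mathbb R\times\mathbb Z$ looks like a line at small scales and like a plane at large scales. It is known that $\mathcal F(\mathbb R\times\mathbb Z)$ is not isomorphic to any of $\mathcal F(\mathbb R)$, $\mathcal F(\mathbb Z)$, $\mathcal F(\mathbb Z^2)$, and that $\mathcal F(\mathbb R)$ and $\mathcal F(\mathbb R^2)$ are not isomorphic. The following problem comes from \cite{Mason}.

\medskip
\noindent\textbf{Problem.} \emph{Are $\mathcal F(\mathbb R\times\mathbb Z)$ and $\mathcal F(\mathbb R^2)$ isomorphic as Banach spaces?}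
\medskip

There are good reasons to guess that they are. Dilations do not change the isometry class of a free space, so each $\mathcal F(\mathbb R\times2^{-j}\mathbb Z)$ is an isometric copy of $\mathcal F(\mathbb R\times\mathbb Z)$. These copies increase with $j$, their union is dense in $\mathcal F(\mathbb R^2)$, and each is the range of a projection of norm at most $\sqrt2$ (Example~\ref{ex:interp}). Perturbing a basis into this union shows that every finite-dimensional subspace of $\mathcal F(\mathbb R^2)$ is $(1+\varepsilon)$-isomorphic to a subspace of $\mathcal F(\mathbb R\times\mathbb Z)$, for every $\varepsilon>0$. Thus the two spaces have, almost isometrically, the same finite-dimensional subspaces. The two properties that come to mind first do not separate them either: both spaces contain $L_1(\mathbb R)$ and so fail the Schur property, and neither embeds into an $L_1$-space (Theorem~\ref{thm:products}).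

The answer is nevertheless negative, and the invariant is a hybrid of these two properties. Banach spaces are real unless stated otherwise, subspaces are closed, \emph{$X$ embeds into $Y$} means that $X$ is isomorphic to a subspace of $Y$, and an \emph{$L_1$-space} is $L_1(\nu)$ for an arbitrary measure space. The $\ell_1$-sum $(\bigoplus_{n\ge0}X_n)_{\ell_1}$ consists of the sequences $x=(x_n)$ with $x_n\in X_n$ and $\|x\|=\sum_n\|x_n\|<\infty$.

\begin{definition}
$\mathfrak L$ is the class of Banach spaces that embed into some $(\bigoplus_{n\ge0}X_n)_{\ell_1}$, where each $X_n$ embeds into an $L_1$-space. No uniformity in $n$ is required of the latter embeddings.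
\end{definition}

The class $\mathfrak L$ is closed under isomorphisms and subspaces, and it contains the $L_1$-spaces. If the embeddings of the $X_n$ had uniformly bounded distortion, the whole sum would embed into $L_1$ of the disjoint union of the measure spaces; the absence of uniformity is the point of the definition.

\begin{theorem}\label{thm:main}
$\mathcal F(\mathbb R\times\mathbb Z^b)\in\mathfrak L$ for all integers $b\ge0$, and $\mathcal F(\mathbb R^2)\notin\mathfrak L$. Consequently $\mathcal F(\mathbb R^2)$ does not embed into $\mathcal F(\mathbb R\times\mathbb Z)$; in particular the two spaces are not isomorphic.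
\end{theorem}

Both halves extend.

\begin{theorem}\label{thm:measure}
\begin{enumerate}
\item[(i)] Let $M$ be a metric space such that, for every closed ball $B$ of integer radius about $0_M$, the space $\mathcal F(B)$ embeds into an $L_1$-space (with any constants). Then $\mathcal F(M)\in\mathfrak L$.
\item[(ii)] If $d\ge2$ and $A\subset\mathbb R^d$ has positive Lebesgue measure, then $\mathcal F(A)\notin\mathfrak L$.
\end{enumerate}
Hence, for $M$ as in (i) and $A$ as in (ii), $\mathcal F(A)$ does not embed into $\mathcal F(M)$.
\end{theorem}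

A Banach space has the \emph{Schur property} if its weakly null sequences are norm null.

\begin{theorem}\label{thm:products}
Let $a,b\ge0$ be integers.
\begin{enumerate}
\item[(1)] $\mathcal F(\mathbb R^a\times\mathbb Z^b)$ has the Schur property if and only if $a=0$.
\item[(2)] $\mathcal F(\mathbb R^a\times\mathbb Z^b)\in\mathfrak L$ if and only if $a\le1$.
\item[(3)] $\mathcal F(\mathbb R^a\times\mathbb Z^b)$ embeds into an $L_1$-space if and only if $a+b\le1$.
\end{enumerate}
Consequently, if $\mathcal F(\mathbb R^a\times\mathbb Z^b)$ is isomorphic to $\mathcal F(\mathbb R^{a'}\times\mathbb Z^{b'})$, then $\min(a,2)=\min(a',2)$, and $a+b\le1$ if and only if $a'+b'\le1$. In particular, for $b\ge1$ the space $\mathcal F(\mathbb R\times\mathbb Z^b)$ is isomorphic to none of $\mathcal F(\mathbb R^d)$ $(d\ge1)$, $\mathcal F(\mathbb Z^d)$ $(d\ge1)$, $\mathcal F(\mathbb R^d\times\mathbb Z^c)$ $(d\ge2,\ c\ge0)$.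
\end{theorem}

The proof of Theorem~\ref{thm:main} locates the two-dimensional behavior of each space. In $\mathbb R\times\mathbb Z$ it appears only on larger and larger regions, and a weakly compact subset of $\mathcal F(\mathbb R\times\mathbb Z)$ cannot follow it there (Section~\ref{sec:sums}). In $\mathbb R^2$ it appears at smaller and smaller scales inside a fixed square, where it is carried by a relatively weakly compact family $(v_k)_{k\in\mathbb Z^2\setminus\{0\}}$ (Section~\ref{sec:family}). The analytic core is the inequality $\sum_k|k|^{-2}\|Sv_k\|^2<\infty$ for every bounded operator $S$ from $\mathcal F(\mathbb R^2)$ into an $L_1$-space (Section~\ref{sec:L1}). Section~\ref{sec:proof} combines these facts, and Sections~\ref{sec:whitney} and~\ref{sec:products} prove Theorems~\ref{thm:measure}(ii) and~\ref{thm:products}.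

\section{Background on free spaces}\label{sec:background}

We use four standard facts.
\begin{enumerate}
\item[(F1)] \emph{Duality.} $\mathcal F(M)^*=\mathrm{Lip}_0(M)$, and $\|\mu\|=\sup\{\langle\mu,f\rangle:\|f\|\le1\}$. Testing with $f=d(\cdot,y)-d(0_M,y)$ gives $\|\delta(x)-\delta(y)\|=d(x,y)$; also $\delta(0_M)=0$.
\item[(F2)] \emph{Linearization.} If $Y$ is a Banach space and $\Phi\colon M\to Y$ is $L$-Lipschitz with $\Phi(0_M)=0$, there is a unique bounded operator $T\colon\mathcal F(M)\to Y$ with $T\delta(x)=\Phi(x)$; moreover $\|T\|\le L$ and $\langle T\mu,y^*\rangle=\langle\mu,y^*\circ\Phi\rangle$ for $y^*\in Y^*$. Indeed, for $\mu=\sum_ia_i\delta(x_i)$,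
\[
\Big|\Big\langle\sum_ia_i\Phi(x_i),y^*\Big\rangle\Big|=|\langle\mu,y^*\circ\Phi\rangle|\le L\|y^*\|\,\|\mu\| ,
\]
so $T$ is well defined and bounded on the span of $\delta(M)$.
\item[(F3)] \emph{Subsets.} If $0_M\in N\subset M$, then $\mathcal F(N)$ is isometrically the closed span of $\delta(N)$ in $\mathcal F(M)$, because every Lipschitz function on $N$ extends to $M$ with the same constant (McShane extension). We always make this identification. If $N$ is dense in $M$, then $\mathcal F(N)=\mathcal F(M)$, as $\delta$ is continuous.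
\item[(F4)] \emph{Induced maps.} A basepoint-preserving Lipschitz map $\tau\colon M\to N$ induces, by (F2), an operator $\widehat\tau\colon\mathcal F(M)\to\mathcal F(N)$ with $\langle\widehat\tau\mu,g\rangle=\langle\mu,g\circ\tau\rangle$. If $\tau$ is a bijection that multiplies all distances by $\lambda>0$, then $\lambda^{-1}\widehat\tau$ is a surjective isometry, since $g\mapsto\lambda^{-1}g\circ\tau$ is one from $\mathrm{Lip}_0(N)$ onto $\mathrm{Lip}_0(M)$.
\end{enumerate}

\begin{example}[the line]\label{ex:line}
For $x\in\mathbb R$ let $\iota_x=1_{[0,x]}$ if $x\ge0$ and $\iota_x=-1_{[x,0]}$ if $x<0$, so that $\int\iota_xg=\int_0^xg$ and $\|\iota_x-\iota_y\|_{L_1}=|x-y|$. Let $I\ni0$ be an interval. By (F2), $x\mapsto\iota_x$ linearizes to $U\colon\mathcal F(I)\to L_1(I)$ with $\|U\|\le1$. A $1$-Lipschitz $f$ with $f(0)=0$ satisfies $f(x)=\int_0^xf'$ with $|f'|\le1$ a.e., so $\langle\mu,f\rangle=\int(U\mu)f'\le\|U\mu\|$. Thus $U$ is an isometry, and it is onto because step functions are dense. The subspace $\mathcal F(\mathbb Z)$ of $\mathcal F(\mathbb R)=L_1(\mathbb R)$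 is the closed span of the functions $1_{[m,m+1]}$, which is $\ell_1$.
\end{example}

\begin{example}[$\mathcal F(\mathbb R\times\mathbb Z)$ is complemented in $\mathcal F(\mathbb R^2)$]\label{ex:interp}
For $y=m+\theta$ with $m\in\mathbb Z$, $0\le\theta\le1$, put $\Phi(x,y)=(1-\theta)\delta(x,m)+\theta\delta(x,m+1)\in\mathcal F(\mathbb R\times\mathbb Z)$. Then $\|\Phi(x,y)-\Phi(x',y)\|\le|x-x'|$. For $y,y'\in[m,m+1]$ we have $\|\Phi(x,y)-\Phi(x,y')\|=|y-y'|\,\|\delta(x,m+1)-\delta(x,m)\|=|y-y'|$, and the triangle inequality gives $\le|y-y'|$ for all $y,y'$. So $\Phi$ is $\sqrt2$-Lipschitz, and it equals $\delta$ on $\mathbb R\times\mathbb Z$. Its linearization is a projection of $\mathcal F(\mathbb R^2)$ onto $\mathcal F(\mathbb R\times\mathbb Z)$ of norm at most $\sqrt2$. By (F4) the same holds for $\mathbb R\times2^{-j}\mathbb Z$.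
\end{example}

A set in a Banach space is \emph{relatively weakly compact} if its weak closure is weakly compact. Bounded operators are weak-to-weak continuous and so preserve this property. Balls of a Hilbert space have it. By the Eberlein--\v{S}mulian theorem, a set has it exactly when each of its sequences has a weakly convergent subsequence. Finally, $\ell_1$ has the Schur property, so its relatively weakly compact subsets are relatively norm compact.

\section{Balls, $\ell_1$-sums, and weak compactness}\label{sec:sums}

We first cut $\mathcal F(M)$ into pieces that live on balls. A partition of unity subordinate to dyadic annuli does this at bounded cost: at distance about $2^n$ from the basepoint, $\|\delta(x)\|$ is about $2^n$ and the cutoff has slope about $2^{-n}$. The lemma is a form of Kalton's decomposition.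

\begin{lemma}\label{lem:kalton}
Let $M$ be a metric space and $M_n=\{x\in M:d(x,0_M)\le2^{n+1}\}$ for $n\ge0$. Then $\mathcal F(M)$ embeds into $(\bigoplus_{n\ge0}\mathcal F(M_n))_{\ell_1}$.
\end{lemma}

\begin{proof}
Write $r=d(x,0_M)$. Let $\varphi_0(x)$ equal $1$ for $r\le1$, $2-r$ for $1\le r\le2$, and $0$ for $r\ge2$. For $n\ge1$ let
\[
\varphi_n(x)=\begin{cases}(r-2^{n-1})/2^{n-1},&2^{n-1}\le r\le2^n,\\ (2^{n+1}-r)/2^n,&2^n\le r\le2^{n+1},\\ 0,&\text{otherwise.}\end{cases}
\]
For $r\le1$ only $\varphi_0=1$ is nonzero, and for $2^n\le r\le2^{n+1}$ only $\varphi_n$ and $\varphi_{n+1}$ can be nonzero, with sum $1$. Thus $\sum_n\varphi_n=1$ with at most two nonzero terms at each point, $0\le\varphi_n\le1$, $\varphi_n=0$ off $M_n$, and $\varphi_n$ is $2^{1-n}$-Lipschitz.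

Put $\Phi_n(x)=\varphi_n(x)\delta(x)$, which lies in $\mathcal F(M_n)\subset\mathcal F(M)$ for every $x\in M$. If $x,y\notin M_n$, then $\Phi_n(x)=\Phi_n(y)=0$. Otherwise we may assume $y\in M_n$, so $\|\delta(y)\|\le2^{n+1}$ and
\[
\|\Phi_n(x)-\Phi_n(y)\|\le\varphi_n(x)\|\delta(x)-\delta(y)\|+|\varphi_n(x)-\varphi_n(y)|\,\|\delta(y)\|\le5\,d(x,y).
\]
For given $x,y$ at most four values of $n$ contribute, so $x\mapsto(\Phi_n(x))_n$ is $20$-Lipschitz into the $\ell_1$-sum, and it vanishes at $0_M$. Let $T$ be its linearization; $\|T\|\le20$. The operator $R(\mu_n)_n=\sum_n\mu_n$ from the $\ell_1$-sum to $\mathcal F(M)$ has norm at most $1$, and $RT\delta(x)=\sum_n\varphi_n(x)\delta(x)=\delta(x)$. Hence $RT$ is the identity and $\|\mu\|\le\|T\mu\|\le20\|\mu\|$.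
\end{proof}

Since the radii $2^{n+1}$ are integers, Lemma~\ref{lem:kalton} proves Theorem~\ref{thm:measure}(i). A ball of $\mathbb R\times\mathbb Z^b$ is a finite union of parallel segments at mutual distance at least $1$. We apply Example~\ref{ex:line} to each segment and record its label in one extra coordinate.

\begin{lemma}\label{lem:balls}
Let $M=\mathbb R\times\mathbb Z^b$ with basepoint $0$, let $\rho\ge1$, and let $B$ be the closed ball of radius $\rho$ about $0$. Then $\mathcal F(B)$ embeds into an $L_1$-space.
\end{lemma}

\begin{proof}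
We have $B=\bigcup_{m\in G}I_m\times\{m\}$, where $G=\{m\in\mathbb Z^b:|m|\le\rho\}$ is finite and $I_m\subset[-\rho,\rho]$ is a compact interval symmetric about $0$, possibly $\{0\}$. Let $Z$ be the $\ell_1$-sum of the spaces $L_1(I_m)$, $m\in G$, and $\ell_1(G\setminus\{0\})$; this is $L_1$ of a disjoint union. Let $\Phi(x,m)\in Z$ have component $\iota_x$ in $L_1(I_m)$, component $e_m$ (the unit vector at $m$) in $\ell_1(G\setminus\{0\})$ if $m\ne0$, and all other components $0$. Then $\Phi(0,0)=0$, $\|\Phi(x,m)-\Phi(x',m)\|=|x-x'|$, and $\|\Phi\|\le1+\rho$ everywhere. Points with different labels are at distance at least $1$, so $\Phi$ is $2(1+\rho)$-Lipschitz and its linearization $U$ has norm at most $2(1+\rho)$.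

Conversely, let $f\in\mathrm{Lip}_0(B)$ with $\|f\|\le1$, and put $a_m=f(0,m)$, $g_m=\partial_xf(\cdot,m)$. Then $|a_m|\le|m|\le\rho$, $a_0=0$, $|g_m|\le1\le\rho$ a.e., and $f(x,m)=a_m+\int_0^xg_m$. The data $(g_m)$, $(a_m)$ define $z^*\in Z^*$ with $\|z^*\|\le\rho$ and $z^*\circ\Phi=f$. By (F2), $\langle\mu,f\rangle=\langle U\mu,z^*\rangle\le\rho\|U\mu\|$, so $\|\mu\|\le\rho\|U\mu\|$.
\end{proof}

\begin{corollary}\label{cor:inL}
$\mathcal F(\mathbb R\times\mathbb Z^b)\in\mathfrak L$ for all $b\ge0$.
\end{corollary}

This follows from Theorem~\ref{thm:measure}(i) and Lemma~\ref{lem:balls}. The distortion $2\rho(1+\rho)$ obtained above grows with $\rho$. For $b\ge1$ some growth is unavoidable: uniform embeddings of the $\mathcal F(M_n)$ would embed $\mathcal F(\mathbb R\times\mathbb Z^b)$ into an $L_1$-space, against Theorem~\ref{thm:products}(3). So we cannot treat all summands at once, and the next lemma says that for a weakly compact set we do not have to.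

\begin{lemma}\label{lem:tails}
Let $K$ be a relatively weakly compact subset of $Y=(\bigoplus_{n\ge0}X_n)_{\ell_1}$. Then $\sup_{x\in K}\sum_{n>N}\|x_n\|\to0$ as $N\to\infty$.
\end{lemma}

\begin{proof}
The supremum is nonincreasing in $N$. If it does not tend to $0$, there is $\varepsilon>0$ such that for every $N$ some $x\in K$ has $\sum_{n>N}\|x_n\|>\varepsilon$. Starting from $N_1=0$, choose inductively $x^j\in K$ and $N_{j+1}>N_j$ with $\sum_{N_j<n\le N_{j+1}}\|x^j_n\|>\varepsilon$. For $N_j<n\le N_{j+1}$ take $\phi_n\in X_n^*$ with $\|\phi_n\|\le1$ and $\phi_n(x^j_n)=\|x_n^j\|$; put $\phi_0=0$. The operator $\Psi\colon Y\to\ell_1$, $\Psi x=(\phi_n(x_n))_n$, has norm at most $1$, so $\Psi(K)$ is relatively weakly compact, hence relatively norm compact in $\ell_1$. Such a set has uniformly small tails: cover it by finitely many balls of radius $\varepsilon/2$ and take $N$ so large that the tails of the centers beyond $N$ are less than $\varepsilon/2$. This contradicts $\sum_{n>N_j}|\phi_n(x^j_n)|>\varepsilon$ for all $j$, since $N_j\to\infty$.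
\end{proof}

The lemma is special to $\ell_1$-sums: the unit vectors of $\ell_2$ form a relatively weakly compact set with tails of norm $1$. The whole method is already visible one dimension lower.

\begin{example}[model case: $\mathcal F(\mathbb R)$ does not embed into $\mathcal F(\mathbb Z^b)$]\label{ex:model}
Balls of $\mathbb Z^b$ are finite, so Lemma~\ref{lem:kalton} embeds $\mathcal F(\mathbb Z^b)$ into an $\ell_1$-sum of finite-dimensional spaces. A weakly null sequence in this sum is relatively weakly compact, so by Lemma~\ref{lem:tails} it lies, up to any $\varepsilon$, in finitely many summands; there weak and norm convergence agree, so the sequence is norm null. Thus $\mathcal F(\mathbb Z^b)$ has the Schur property, and so do its subspaces. On the other hand, $w_k=\sin(kx)1_{[0,2\pi]}\in L_1(\mathbb R)=\mathcal F(\mathbb R)$, $k\ge1$, has norm $4$ and is weakly null by the Riemann--Lebesgue lemma. So $\mathcal F(\mathbb R)$ fails the Schur property.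
\end{example}

The family $(w_k)$ has three features: it is bounded below in norm, it is relatively weakly compact, and no finite-rank operator is bounded below on it. To separate $\mathbb R^2$ from $\mathbb R\times\mathbb Z$ we need a family in $\mathcal F(\mathbb R^2)$ with the first two features on which no operator into $L_1$ is bounded below. It is not enough to know that $\mathcal F(\mathbb R^2)$ does not embed into $L_1$: truncating an embedding to finitely many summands destroys the lower bound on the whole space and keeps it only on the family. The third feature must hold for all bounded operators.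

\section{An oscillating family in $\mathcal F(\mathbb R^2)$}\label{sec:family}

Under the identification of Example~\ref{ex:line}, $w_k$ acts by $f\mapsto\int_0^{2\pi}\sin(kx)f'(x)\,dx$. The planar analogue pairs $\nabla f$ with the bounded field $\frac k{|k|}\sin(k\cdot x)$. We insert a cutoff so that integration by parts produces no boundary terms.

The basepoint of $\mathbb R^2$ is $0$. Let $Q=(-\pi,\pi)^2$, and fix $\chi\in C_c^\infty(Q)$ with $\chi\ge0$ and $\int\chi=1$. By Rademacher's theorem a Lipschitz function $f$ on $\mathbb R^2$ is differentiable a.e., with $|\nabla f|\le\|f\|$. If $f\in\mathrm{Lip}_0(\mathbb R^2)$, then $|f|\le\sqrt2\pi\|f\|$ on $Q$, and the product rule gives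
\begin{equation}\label{eq:Cchi}
|\nabla(\chi f)|\le C_\chi\|f\|\quad\text{a.e.},\qquad C_\chi=\|\chi\|_\infty+\sqrt2\pi\|\nabla\chi\|_\infty .
\end{equation}
We produce elements of $\mathcal F(\mathbb R^2)$ from densities and from vector fields. For continuous $g\colon\mathbb R^2\to\mathbb R$ let
\[
\Lambda g=\int_Q\chi(x)g(x)\,\delta(x)\,dx\in\mathcal F(\mathbb R^2).
\]
The integrand is a continuous, compactly supported function with values in $\mathcal F(\mathbb R^2)$, so the integral is a norm limit of Riemann sums; it commutes with bounded operators, and $\langle\Lambda g,f\rangle=\int\chi gf$. For $g\in L^1(Q;\mathbb R^2)$, with $\|g\|_1=\int_Q|g|$, define $Dg\in\mathrm{Lip}_0(\mathbb R^2)^*$ by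
\[
\langle Dg,f\rangle=-\int_Qg\cdot\nabla(\chi f).
\]
By \eqref{eq:Cchi}, $\|Dg\|\le C_\chi\|g\|_1$. If $g=(g_1,g_2)\in C^1(\mathbb R^2;\mathbb R^2)$, then $g_i\chi f$ is Lipschitz with compact support in $Q$, so $\partial_i(g_i\chi f)$ integrates to $0$ along each line parallel to the $i$th axis. Summing over $i$ gives $\int g\cdot\nabla(\chi f)=-\int\chi f\operatorname{div}g$, that is,
\begin{equation}\label{eq:div}
Dg=\Lambda(\operatorname{div}g).
\end{equation}
Such fields are dense in $L^1(Q;\mathbb R^2)$, so $D$ maps $L^1(Q;\mathbb R^2)$ into $\mathcal F(\mathbb R^2)$. Applying \eqref{eq:div} to the field whose $i$th component is $g\in C^1(\mathbb R^2)$ and whose other component is $0$, we get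
\begin{equation}\label{eq:deriv}
\|\Lambda(\partial_ig)\|\le C_\chi\|g\|_{L^1(Q)} .
\end{equation}
Thus $\Lambda$ gains one derivative, which reflects the fact that the test functions are Lipschitz. For $k\in\mathbb Z^2\setminus\{0\}$ define
\[
v_k=D\Big(\frac k{|k|}\sin(k\cdot x)\Big)=|k|\,\Lambda\big(\cos(k\cdot x)\big),\qquad f_k(x)=\frac{\cos(k\cdot x)-1}{|k|}.
\]
The two formulas for $v_k$ agree by \eqref{eq:div}. The first gives weak compactness, the second links $v_k$ to Fourier series. Also $f_k(0)=0$ and $|\nabla f_k|\le1$, so $\|f_k\|\le1$.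

\begin{lemma}\label{lem:family}
\begin{enumerate}
\item[(a)] The set $\{v_k\}$ is relatively weakly compact in $\mathcal F(\mathbb R^2)$.
\item[(b)] $\langle v_k,f_k\rangle\ge\frac14$, and hence $\|v_k\|\ge\frac14$, for all but finitely many $k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The fields $\frac k{|k|}\sin(k\cdot x)$ lie in the ball of radius $2\pi$ of the Hilbert space $L^2(Q;\mathbb R^2)$. The inclusion of $L^2(Q;\mathbb R^2)$ into $L^1(Q;\mathbb R^2)$, followed by $D$, is a bounded operator into $\mathcal F(\mathbb R^2)$, and it maps this ball onto a weakly compact set.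

(b) Since $\cos^2s=\frac12+\frac12\cos2s$,
\[
\langle v_k,f_k\rangle=\int\chi\cos(k\cdot x)\big(\cos(k\cdot x)-1\big)=\frac12+\frac12\int\chi\cos(2k\cdot x)-\int\chi\cos(k\cdot x),
\]
which tends to $\frac12$ as $|k|\to\infty$ by the Riemann--Lebesgue lemma.
\end{proof}

What can an operator into $L_1$ see of this family? The simplest operator shows what to expect.

\begin{example}[a coordinate projection]\label{ex:proj}
Let $T\colon\mathcal F(\mathbb R^2)\to\mathcal F(\mathbb R)=L_1(\mathbb R)$ be induced by $x\mapsto x_1$. For $k=(m,0)$ we have $f_k(x)=g(x_1)$ with $\|g\|\le1$, so $\|Tv_k\|\ge\langle Tv_k,g\rangle=\langle v_k,f_k\rangle\ge\frac14$ for large $m$. Thus $\|Tv_k\|\not\to0$, in contrast with the model case. Now let $k_2\ne0$ and $g\in\mathrm{Lip}_0(\mathbb R)$, $\|g\|\le1$, so $|g|\le\pi$ on $(-\pi,\pi)$. Integrating by parts twice in $x_2$,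
\[
\langle Tv_k,g\rangle=|k|\int\chi(x)g(x_1)\cos(k\cdot x)\,dx=-\frac{|k|}{k_2^2}\int\partial_2^2\chi(x)\,g(x_1)\cos(k\cdot x)\,dx .
\]
The last integral is at most $\pi\|\partial_2^2\chi\|_1$ in modulus, and for $k_1\ne0$ an integration by parts in $x_1$ bounds it by $|k_1|^{-1}(\|\partial_2^2\chi\|_1+\pi\|\partial_1\partial_2^2\chi\|_1)$. As $|k|\le\max(1,|k_1|)(1+|k_2|)$, we get $\|Tv_k\|\le C/|k_2|$ with $C$ depending only on $\chi$. So $T$ sees the frequencies on a horizontal line, and $\{k:\|Tv_k\|\ge\varepsilon\}$ lies in finitely many horizontal rows.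
\end{example}

The correct statement must therefore measure the size of a set of frequencies in such a way that rows are small and $\mathbb Z^2$ is large. The weight $|k|^{-2}$ does this. It is summable on each row, while there are $8r$ points with $\max(|k_1|,|k_2|)=r$, each with $|k|^2\le2r^2$, so that
\begin{equation}\label{eq:diverge}
\sum_{k\in\mathbb Z^2\setminus\{0\}}|k|^{-2}\ge\sum_{r\ge1}\frac4r=\infty .
\end{equation}

\section{Operators from $\mathcal F(\mathbb R^2)$ into $L_1$}\label{sec:L1}

\begin{proposition}\label{prop:L1}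
For every measure space $(\Omega,\nu)$ and every bounded operator $S\colon\mathcal F(\mathbb R^2)\to L_1(\nu)$,
\[
\sum_{k\in\mathbb Z^2\setminus\{0\}}|k|^{-2}\|Sv_k\|^2\le\big(16\pi^3C_\chi\|S\|\big)^2 .
\]
\end{proposition}

Here is the idea. The map $x\mapsto\chi(x)S\delta(x)$ is Lipschitz from the plane into $L_1(\nu)$, and $|k|^{-1}Sv_k$ is one of its Fourier coefficients. View the map as a function $u(x,\omega)$. The Lipschitz condition bounds $\int|\nabla_xu|\,d\nu(\omega)$ for each $x$; because the norm of $L_1$ is an integral, Fubini's theorem turns this into a bound on $\int\|\nabla_xu(\cdot,\omega)\|_{L^1(Q)}\,d\nu(\omega)$. In the plane, the $L^1$-norm of the gradient controls the $L^2$-norm of the function, and Parseval's identity converts the latter into the $\ell_2$-norm of the Fourier coefficients. The difficulty is that $u(\cdot,\omega)$ need not be differentiable: in Example~\ref{ex:proj}, for $\omega>0$, the function $x\mapsto T\delta(x)(\omega)$ is the indicator of the half-plane $x_1\ge\omega$. We therefore replace $u$ by its Fej\'er means, which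 are trigonometric polynomials and come from kernels of bounded $L^1$-norm.

\begin{lemma}[Sobolev inequality]\label{lem:sobolev}
If $u\in C^1(\overline Q)$ is real and $\int_Qu=0$, then $\|u\|_{L^2(Q)}\le\|\partial_1u\|_{L^1(Q)}+\|\partial_2u\|_{L^1(Q)}$.
\end{lemma}

\begin{proof}
A $C^1$ function $h$ on $[-\pi,\pi]$ takes its mean value $\bar h$ at some point, so $|h-\bar h|\le\int_{-\pi}^\pi|h'|$. Let
\[
m(t_2)=\frac1{2\pi}\int_{-\pi}^\pi u(s,t_2)\,ds,\qquad \alpha(t_2)=\int_{-\pi}^\pi|\partial_1u(s,t_2)|\,ds .
\]
Applying the remark to $u(\cdot,t_2)$ gives $|u(t)-m(t_2)|\le\alpha(t_2)$. Applying it to $m$, which has mean $0$, gives $|m|\le\int|m'|\le\frac1{2\pi}\|\partial_2u\|_1$. Hence $|u(t)|\le\alpha(t_2)+\frac1{2\pi}\|\partial_2u\|_1$. Exchanging the variables, $|u(t)|\le\beta(t_1)+\frac1{2\pi}\|\partial_1u\|_1$ with $\beta(t_1)=\int_{-\pi}^\pi|\partial_2u(t_1,s)|\,ds$. Multiply the two bounds and integrate over $Q$. The integral factors, and since $\int\alpha=\|\partial_1u\|_1$ and $\int\beta=\|\partial_2u\|_1$, each factor equals $\|\partial_1u\|_1+\|\partial_2u\|_1$.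
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:L1}]
For continuous complex $g=g_1+ig_2$ put $S\Lambda g=S\Lambda g_1+iS\Lambda g_2\in L_1(\nu;\mathbb C)$; this is complex linear in $g$. Let $s_k=S\Lambda(e^{ik\cdot x})$ for $k\ne0$, and choose everywhere finite representatives with $s_{-k}=\overline{s_k}$. Since $|k|^{-1}Sv_k=\operatorname{Re}s_k$, it suffices to bound $\sum_{k\ne0}\|s_k\|^2$, where $\|s_k\|=\int|s_k|\,d\nu$. The countably many integrable functions $s_k$ vanish off a $\sigma$-finite set. All functions of $\omega$ below are combinations of the $s_k$, so we may assume that $\nu$ is $\sigma$-finite and use Fubini's theorem.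

\emph{Fej\'er means.} The identity $\sum_{|j|<n}(1-\frac{|j|}n)e^{ijs}=\frac1n\big|\sum_{j=0}^{n-1}e^{ijs}\big|^2$ shows that the product kernel
\[
F_n(x)=\sum_{k\in\mathbb Z^2}c_ke^{ik\cdot x},\qquad c_k=c_k^{(n)}=\Big(1-\frac{|k_1|}n\Big)_+\Big(1-\frac{|k_2|}n\Big)_+,
\]
is nonnegative. As $c_0=1$ and $F_n$ is $2\pi\mathbb Z^2$-periodic, $\|F_n(\cdot-t)\|_{L^1(Q)}=4\pi^2$ for every $t\in\mathbb R^2$. Define
\[
u_n(t,\omega)=\sum_{k\ne0}c_ke^{-ik\cdot t}s_k(\omega).
\]
For each $\omega$ this is a trigonometric polynomial in $t$ with mean $0$ on $Q$, and it is real because $c_{-k}=c_k$ and $s_{-k}=\overline{s_k}$. For each $t$ it represents $S\Lambda(F_n(\cdot-t)-1)$.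

\emph{Gradient bound.} We have $(\partial_jF_n)(x-t)=\sum_{k\ne0}ik_jc_ke^{-ik\cdot t}e^{ik\cdot x}$ for $j=1,2$, so
\[
\partial_{t_j}u_n(t,\cdot)=-\sum_{k\ne0}ik_jc_ke^{-ik\cdot t}s_k=-S\Lambda\big((\partial_jF_n)(\cdot-t)\big).
\]
By \eqref{eq:deriv}, $\|\partial_{t_j}u_n(t,\cdot)\|_{L_1(\nu)}\le4\pi^2C_\chi\|S\|$ for every $t$. Integrating over $t\in Q$, summing over $j$, and exchanging the integrals,
\begin{equation}\label{eq:fubini}
\int_\Omega\big(\|\partial_1u_n(\cdot,\omega)\|_{L^1(Q)}+\|\partial_2u_n(\cdot,\omega)\|_{L^1(Q)}\big)\,d\nu(\omega)\le2(4\pi^2)^2C_\chi\|S\| .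
\end{equation}

\emph{Conclusion.} By Parseval's identity, $\|u_n(\cdot,\omega)\|_{L^2(Q)}=2\pi\big(\sum_{k\ne0}c_k^2|s_k(\omega)|^2\big)^{1/2}$. Minkowski's inequality (the Euclidean norm of the integral of a vector-valued function is at most the integral of its norm), applied to $\omega\mapsto(c_k|s_k(\omega)|)_k$, together with Lemma~\ref{lem:sobolev} and \eqref{eq:fubini}, gives
\[
\Big(\sum_{k\ne0}c_k^2\|s_k\|^2\Big)^{1/2}\le\int_\Omega\Big(\sum_{k\ne0}c_k^2|s_k|^2\Big)^{1/2}d\nu\le\frac{2(4\pi^2)^2C_\chi\|S\|}{2\pi}=16\pi^3C_\chi\|S\| .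
\]
As $n\to\infty$, $c_k^{(n)}$ increases to $1$ for each $k$, and monotone convergence finishes the proof.
\end{proof}

The structure of $L_1$ enters through the two exchanges of a norm with an integral over $\Omega$, and it is needed: for the identity operator of $\mathcal F(\mathbb R^2)$ the series diverges, by Lemma~\ref{lem:family}(b) and \eqref{eq:diverge}. The dimension enters twice. It supplies the exponent $2$ in Lemma~\ref{lem:sobolev}, which is the exponent of Parseval's identity, and it makes \eqref{eq:diverge} diverge; over $\mathbb Z\setminus\{0\}$ the series $\sum k^{-2}$ converges and the corresponding inequality would carry no information.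

\section{Operators into $\mathfrak L$ and the proof of Theorem~\ref{thm:main}}\label{sec:proof}

Weak compactness now transfers the estimate from $L_1$ to the class $\mathfrak L$, at the price of the uniform constant.

\begin{theorem}\label{thm:operators}
Let $Y\in\mathfrak L$ and let $T\colon\mathcal F(\mathbb R^2)\to Y$ be bounded. Then for every $\varepsilon>0$,
\[
\sum_{k:\ \|Tv_k\|\ge\varepsilon}|k|^{-2}<\infty .
\]
\end{theorem}

\begin{proof}
Let $J$ be an embedding of $Y$ into $(\bigoplus_nX_n)_{\ell_1}$ with $\|Jy\|\ge c\|y\|$, $c>0$, where each $X_n$ embeds into some $L_1(\nu_n)$. Replacing $T$ by $JT$ and $\varepsilon$ by $c\varepsilon$, we may assume that $Y$ is this sum. By Lemma~\ref{lem:family}(a), $\{Tv_k\}$ is relatively weakly compact. By Lemma~\ref{lem:tails} there is $N$ with $\|Tv_k-\Pi_NTv_k\|\le\varepsilon/2$ for all $k$, where $\Pi_N$ is the projection onto the coordinates $n\le N$. Let $V_n\colon X_n\to L_1(\nu_n)$ be bounded with $\|V_nx\|\ge\gamma_n\|x\|$, $\gamma_n>0$. Since only finitely many summands remain, $V=V_0\oplus\dots\oplus V_N$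 is a bounded operator from $(\bigoplus_{n\le N}X_n)_{\ell_1}$ into $L_1$ of the disjoint union of $\nu_0,\dots,\nu_N$, and $\|Vx\|\ge\gamma\|x\|$ with $\gamma=\min_{n\le N}\gamma_n>0$. Put $S=V\Pi_NT$. If $\|Tv_k\|\ge\varepsilon$, then $\|\Pi_NTv_k\|\ge\varepsilon/2$ and $\|Sv_k\|\ge\gamma\varepsilon/2$. By Proposition~\ref{prop:L1},
\[
\Big(\frac{\gamma\varepsilon}2\Big)^2\sum_{k:\ \|Tv_k\|\ge\varepsilon}|k|^{-2}\le\sum_{k\ne0}|k|^{-2}\|Sv_k\|^2<\infty .\qedhere
\]
\end{proof}

By Example~\ref{ex:proj}, the conclusion cannot be improved to $\|Tv_k\|\to0$.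

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first assertion is Corollary~\ref{cor:inL}. Suppose $\mathcal F(\mathbb R^2)\in\mathfrak L$, and apply Theorem~\ref{thm:operators} to the identity operator with $\varepsilon=\frac14$. By Lemma~\ref{lem:family}(b) the sum runs over all but finitely many $k$, which contradicts \eqref{eq:diverge}. Since $\mathfrak L$ is closed under isomorphisms and subspaces, $\mathcal F(\mathbb R^2)$ does not embed into $\mathcal F(\mathbb R\times\mathbb Z)$.
\end{proof}

\section{Whitney projections and sets of positive measure}\label{sec:whitney}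

To treat a subset $A$ of the plane we push the family $(v_k)$ into $\mathcal F(A)$ by a projection. Example~\ref{ex:interp} built one by interpolating between nearby points of $A$; Whitney's construction does this for every closed set, with a norm that does not depend on the set.

\begin{lemma}[Whitney]\label{lem:whitney}
For each $d\ge1$ there is a constant $C_0=C_0(d)$ such that for every closed $A\subset\mathbb R^d$ containing the basepoint there is a projection $P$ of $\mathcal F(\mathbb R^d)$ onto $\mathcal F(A)$ with $\|P\|\le C_0$ and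
\begin{equation}\label{eq:close}
\|P\delta(x)-\delta(x)\|\le C_0\operatorname{dist}(x,A)\qquad(x\in\mathbb R^d).
\end{equation}
The adjoint $\mathcal E=P^*\colon\mathrm{Lip}_0(A)\to\mathrm{Lip}_0(\mathbb R^d)$ is a linear extension operator: $\mathcal Ef|_A=f$ and $\|\mathcal E\|\le C_0$.
\end{lemma}

\begin{proof}
If $A=\mathbb R^d$ take the identity. Otherwise we use the Whitney decomposition of $A^c=\mathbb R^d\setminus A$ and its partition of unity \cite[Ch.~VI, \S1]{Stein}. There are closed cubes $W_i$ covering $A^c$, concentric dilates $W_i^*\subset A^c$ by a fixed factor less than $2$, and smooth $\psi_i\ge0$ supported in $W_i^*$ with $\sum_i\psi_i=1$ on $A^c$, such that, with $C$ and $N$ depending only on $d$: the family $(W_i^*)$ is locally finite in $A^c$ and each point lies in at most $N$ of its members; $|\nabla\psi_i|\le C/\operatorname{diam}W_i$; and $C^{-1}\operatorname{diam}W_i\le\operatorname{dist}(x,A)\le C\operatorname{diam}W_i$ for $x\in W_i^*$. Let $p_i\in A$ be a nearest point to $W_i$. For $x\in W_i^*$,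
\[
|x-p_i|\le\operatorname{diam}W_i^*+\operatorname{dist}(W_i,A)\le(2+C)\operatorname{diam}W_i\le C_1\operatorname{dist}(x,A),
\]
with $C_1=(2+C)C$. Define $\Phi\colon\mathbb R^d\to\mathcal F(A)$ by $\Phi=\delta$ on $A$ and $\Phi(x)=\sum_i\psi_i(x)\delta(p_i)$ on $A^c$. For $x\in A^c$,
\[
\|\Phi(x)-\delta(x)\|\le\sum_i\psi_i(x)|p_i-x|\le C_1\operatorname{dist}(x,A).
\]
We bound $\|\Phi(x)-\Phi(y)\|$. On $A$ it equals $|x-y|$. If $x\in A^c$ and $y\in A$, it is at most $\|\Phi(x)-\delta(x)\|+|x-y|\le(C_1+1)|x-y|$. Let $x,y\in A^c$. If the segment $[x,y]$ meets $A$ at $z$, the previous case and $|x-z|+|z-y|=|x-y|$ give the same bound. If not, we bound the derivative of $\Phi$, which is smooth on $A^c$ by local finiteness. At $z\in A^c$ and for a unit vector $e$ we have $\sum_i\partial_e\psi_i(z)=0$, so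
\[
\partial_e\Phi(z)=\sum_i\partial_e\psi_i(z)\big(\delta(p_i)-\delta(z)\big).
\]
At most $N$ terms are nonzero, each of norm at most $\frac{C^2}{\operatorname{dist}(z,A)}\cdot C_1\operatorname{dist}(z,A)$. Integrating along $[x,y]$ gives $\|\Phi(x)-\Phi(y)\|\le NC^2C_1|x-y|$. So $\Phi$ is $C_0$-Lipschitz with $C_0=\max(C_1+1,NC^2C_1)$. Its linearization $P$ takes values in $\mathcal F(A)$ and fixes $\delta(A)$, hence $\mathcal F(A)$. Finally $\mathcal Ef(x)=\langle\Phi(x),f\rangle=f(x)$ for $x\in A$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:measure}]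
Part (i) was proved in Section~\ref{sec:sums}, and the last assertion follows from (i) and (ii). We prove (ii). The plan is to magnify $A$ until it fills almost all of $Q$; then $P$ changes the pairing $\langle v_k,f_k\rangle$ little, uniformly in $k$, because the fields defining $v_k$ are bounded by $1$.

\emph{Reductions.} By (F3) we may replace $A$ by its closure. By Fubini's theorem some plane parallel to the first two coordinate axes meets $A$ in a closed set of positive area, whose free space is a subspace of $\mathcal F(A)$ once the basepoint is placed in the slice. So let $d=2$ and $A$ be closed. Put $C_0=C_0(2)$ and $\eta=\big(8C_\chi(C_0+1)\big)^{-1}$; this does not depend on $A$, because $C_0$ does not. By the Lebesgue density theorem there is $x_0\in A$ with $r^{-2}|(x_0+rQ)\setminus A|\to0$ as $r\to0$. Replacing $A$ by $r^{-1}(A-x_0)$ for small $r$, which by (F4) does not change the isometry class of $\mathcal F(A)$, we may assume $0\in A$ and $|Q\setminus A|\le\eta$.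

\emph{Lower bound for $Pv_k$.} Let $P,\mathcal E$ be as in Lemma~\ref{lem:whitney}, and let $h_k=\mathcal E(f_k|_A)-f_k$. Then $\|h_k\|\le C_0+1$ and $h_k=0$ on $A$. The Lipschitz function $\chi h_k$ vanishes on $A$, so its gradient vanishes a.e.\ on $A$: if it is differentiable at $x\in A$ with gradient $\xi\ne0$, it is nonzero near $x$ on the cone $\{y\neq x:\xi\cdot(y-x)\ge\frac12|\xi||y-x|\}$, which therefore misses $A$ near $x$, and $x$ is not a density point of $A$. By the definition of $D$ and \eqref{eq:Cchi},
\[
|\langle v_k,h_k\rangle|\le\int_{Q\setminus A}|\nabla(\chi h_k)|\le C_\chi(C_0+1)\eta=\tfrac18 .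
\]
With Lemma~\ref{lem:family}(b) and $\|f_k|_A\|\le1$, for all but finitely many $k$,
\[
\|Pv_k\|\ge\langle Pv_k,f_k|_A\rangle=\langle v_k,\mathcal E(f_k|_A)\rangle=\langle v_k,f_k\rangle+\langle v_k,h_k\rangle\ge\tfrac14-\tfrac18=\tfrac18 .
\]
If $\mathcal F(A)\in\mathfrak L$, Theorem~\ref{thm:operators} applied to $T=P$ and $\varepsilon=\frac18$ contradicts \eqref{eq:diverge}.
\end{proof}

Neither hypothesis in (ii) can be dropped: $\mathbb R\times\mathbb Z\subset\mathbb R^2$ has measure zero and its free space is in $\mathfrak L$, and for $A\subset\mathbb R$ we have $\mathcal F(A)\subset L_1(\mathbb R)$.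

\section{The spaces $\mathcal F(\mathbb R^a\times\mathbb Z^b)$}\label{sec:products}

The remaining ingredient for Theorem~\ref{thm:products} is the following fact, due to Naor and Schechtman. We derive it from Proposition~\ref{prop:L1}; here the dependence of the bound on $\|S\|$ alone is what matters.

\begin{proposition}\label{prop:grid}
$\mathcal F(\mathbb Z^2)$ does not embed into an $L_1$-space.
\end{proposition}

\begin{proof}
Suppose that $\mathcal F(\mathbb Z^2)$ embeds into $L_1(\nu)$ with distortion $\Delta$. Let $A_j=2^{-j}\mathbb Z^2$, $j\ge0$. By (F4) there are operators $J_j\colon\mathcal F(A_j)\to L_1(\nu)$ with $\|\mu\|\le\|J_j\mu\|\le\Delta\|\mu\|$. Let $P_j$ be the projection onto $\mathcal F(A_j)$ from Lemma~\ref{lem:whitney}, and $S_j=J_jP_j$, so that $\|S_j\|\le\Delta C_0$. For every finite $E\subset\mathbb Z^2\setminus\{0\}$, Proposition~\ref{prop:L1} gives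
\[
\sum_{k\in E}|k|^{-2}\|P_jv_k\|^2\le\sum_{k\in E}|k|^{-2}\|S_jv_k\|^2\le(16\pi^3C_\chi\Delta C_0)^2 .
\]
Since $\operatorname{dist}(x,A_j)\le2^{-j}$, the formula $v_k=|k|\int\chi\cos(k\cdot x)\delta(x)\,dx$ and \eqref{eq:close} yield $\|P_jv_k-v_k\|\le C_0|k|2^{-j}$. Letting $j\to\infty$, we obtain $\sum_{k\in E}|k|^{-2}\|v_k\|^2\le(16\pi^3C_\chi\Delta C_0)^2$ for all finite $E$, which contradicts Lemma~\ref{lem:family}(b) and \eqref{eq:diverge}.
\end{proof}

One can also pass to the limit abstractly: the $J_j$ define an embedding of $\mathcal F(\mathbb R^2)$, the closure of the increasing union of the $\mathcal F(A_j)$, into an ultrapower of $L_1(\nu)$, which is again an $L_1$-space \cite{DK} (from Kakutani's theorem); this contradicts Theorem~\ref{thm:main}.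

\begin{proof}[Proof of Theorem~\ref{thm:products}]
We use (F3) throughout: an isometric copy of $N$ in $M$ gives an isometric copy of $\mathcal F(N)$ in $\mathcal F(M)$. All three properties pass to subspaces and are invariant under isomorphisms.

(1) By Example~\ref{ex:model}, $\mathcal F(\mathbb Z^b)$ has the Schur property and $\mathcal F(\mathbb R)$ does not. For $a\ge1$ the set $\mathbb R^a\times\mathbb Z^b$ contains a line.

(2) For $a=1$ this is Corollary~\ref{cor:inL}. For $a=0$ use $\mathcal F(\mathbb Z^b)\subset\mathcal F(\mathbb R\times\mathbb Z^b)$. For $a\ge2$ the space contains $\mathcal F(\mathbb R^2)$, which is not in $\mathfrak L$ by Theorem~\ref{thm:main}.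

(3) If $a+b\le1$, the space is $\{0\}$, $L_1(\mathbb R)$ or $\ell_1$ by Example~\ref{ex:line}. If $a+b\ge2$, it contains $\mathcal F(\mathbb Z^2)$, and Proposition~\ref{prop:grid} applies.

Properties (1) and (2) decide whether $a=0$, $a=1$ or $a\ge2$, that is, they determine $\min(a,2)$, and (3) decides whether $a+b\le1$. For $\mathbb R\times\mathbb Z^b$ with $b\ge1$ we have $\min(a,2)=1$ and $a+b\ge2$. This separates it from $\mathbb R$, where $a+b=1$; from $\mathbb Z^d$, where $\min(a,2)=0$; and from $\mathbb R^d\times\mathbb Z^c$ with $d\ge2$, $c\ge0$, where $\min(a,2)=2$.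
\end{proof}

\begin{thebibliography}{9}

\bibitem{DK}
Dacunha-Castelle and Krivine, 1972.

\bibitem{Mason}
Fraser Mason, \emph{Lipschitz-free spaces over products of sequences}, arXiv:2607.28440 (2026).

\bibitem{Stein}
Stein, \emph{Singular Integrals and Differentiability Properties of Functions}.

\end{thebibliography}
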